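\title{A winning strategy in the Aronszajn-null game}

\begin{abstract}
A Borel subset $A$ of a separable Banach space is Aronszajn-null if for every dense sequence $(x_n)$ of nonzero vectors it is covered by Borel sets $A_n$ such that $A_n$ is null on every line parallel to $x_n$. In the Aronszajn-null game the vectors $x_n$ are revealed one at a time by the first player, and the second player must choose $A_n$ before seeing $x_{n+1}$. We prove the conjecture that the first player has no winning strategy on an Aronszajn-null set. In fact the second player has a winning strategy. For every Borel set $A$ there is a single strategy that covers $A$ against every sequence of nonzero vectors, dense or not, for which a covering exists at all.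
\end{abstract}

\section{The game and the results}\label{sec:intro}

Throughout, $X\neq\{0\}$ is a separable Banach space over $\mathbb{R}$, $\mathbb{N}=\{1,2,\dots\}$, and $\lambda$ is Lebesgue measure on $\mathbb{R}$. For a nonzero $x\in X$ let $\mathcal{A}(x)$ be the family of Borel sets $E\subseteq X$ that are null on every line parallel to $x$:
\[
\lambda\{t\in\mathbb{R}: y+tx\in E\}=0\qquad\text{for every } y\in X .
\]
The family $\mathcal{A}(x)$ is closed under countable unions and under passing to Borel subsets. A sequence in $X$ is \emph{dense} if the set of its terms is dense, and \emph{complete} if the linear span of its terms is dense.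

\begin{definition}
A Borel set $A\subseteq X$ is \emph{Aronszajn-null} if for every dense sequence $(x_n)$ of nonzero vectors there are sets $A_n\in\mathcal{A}(x_n)$, $n\in\mathbb{N}$, with $A\subseteq\bigcup_nA_n$.
\end{definition}

The definition measures smallness using only Lebesgue measure on lines. For $X=\mathbb{R}$ every $\mathcal{A}(x)$ is the family of Borel null sets, so Aronszajn-null means Lebesgue null. For $X=\mathbb{R}^d$ every member of $\mathcal{A}(x)$ is Lebesgue null by Fubini's theorem, and hence so is every Aronszajn-null set. In any $X$, a closed proper subspace $H$ belongs to $\mathcal{A}(x)$ exactly when $x\notin H$: a line parallel to such an $x$ meets $H$ in at most one point, while for $x\in H$ the line $\mathbb{R}x$ lies in $H$.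

In the definition the set $A_1$ may depend on the whole sequence $(x_n)$. The following game asks whether this foresight is needed. The \emph{Aronszajn-null game} $\mathsf{G}_{\mathcal{A}}$ on a Borel set $A\subseteq X$ has two players, $\mathbf{I}$ and $\mathbf{II}$, and innings indexed by $n\in\mathbb{N}$. In inning $n$, player $\mathbf{I}$ picks a nonzero $x_n\in X$ and $\mathbf{II}$ answers with a set $A_n\in\mathcal{A}(x_n)$. Player $\mathbf{I}$ is required to play so that $(x_n)$ is dense. Player $\mathbf{II}$ wins the play if $A\subseteq\bigcup_nA_n$; otherwise $\mathbf{I}$ wins. A strategy for $\mathbf{II}$ is a rule that gives $A_n$ as a function of $x_1,\dots,x_n$; it is winning if its answers cover $A$ whenever $(x_n)$ is dense. A strategy for $\mathbf{I}$ gives $x_n$ as a function of $A_1,\dots,A_{n-1}$; it is winning if against all answers it produces a dense sequence and $A$ is not covered.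

If $A$ is not Aronszajn-null, then $\mathbf{I}$ wins by playing a dense sequence for which no covering exists, ignoring the answers. The problem, posed in \cite{DT}, is the converse.

\begin{quote}
\textbf{Conjecture.} \emph{If $A$ is Aronszajn-null, then $\mathbf{I}$ has no winning strategy in $\mathsf{G}_{\mathcal{A}}$ on $A$.}
\end{quote}

\begin{example}\label{ex:c00}
Let $(e_n)$ be the unit vector basis of $\ell_2$, let $V_N=\operatorname{span}\{e_1,\dots,e_N\}$, and let $c_{00}=\bigcup_NV_N$ be the set of finitely supported vectors. Player $\mathbf{II}$ wins on $c_{00}$ by answering $A_n=\bigcup\{V_N:x_n\notin V_N\}$, since a dense sequence is not contained in any $V_N$. In particular $c_{00}$ is Aronszajn-null. If $\mathbf{I}$ plays vectors from $c_{00}$, no finite number of innings suffices: when $x_1,\dots,x_n\in V_N$, each $A_i\cap V_N$ with $i\le n$ is Lebesgue null in $V_N$, so $A_1,\dots,A_n$ do not cover $V_N$.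
\end{example}

Such examples suggest that the conjecture holds, but the strategy above uses the linear structure of the set. For a general $A$ there is no greedy move: singletons belong to $\mathcal{A}(x)$, so among the subsets of $A$ that lie in $\mathcal{A}(x)$ there is no maximal one unless $A\in\mathcal{A}(x)$. Player $\mathbf{II}$ must decide which points to remove now and which to leave, and $\mathbf{I}$ sees the decision before choosing the next direction.

To state the results we need a family of test measures. Let $t_1,t_2,\dots$ be independent random variables, uniform on $[-1,1]$; concretely, the coordinates of $[-1,1]^{\mathbb{N}}$ with the product probability $P$. Given nonzero vectors $x_n$, call a sequence $(\delta_n)$ \emph{admissible} for $(x_n)$ if $\delta_n>0$ for all $n$ and $\sum_n\delta_n\|x_n\|<\infty$. Then for $z\in X$ the series $z+\sum_n\delta_nt_nx_n$ converges uniformly on $[-1,1]^{\mathbb{N}}$, so its sum is a continuous function of $(t_n)$ and hence a Borel random element of $X$. We think of it as a random point of a cube with center $z$ and edges parallel to the $x_n$.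

\begin{theorem}\label{thm:main}
For a Borel set $A\subseteq X$ the following are equivalent.
\begin{itemize}
\item[(1)] $A$ is Aronszajn-null.
\item[(2)] $\mathbf{II}$ has a winning strategy in $\mathsf{G}_{\mathcal{A}}$ on $A$.
\item[(3)] $\mathbf{I}$ has no winning strategy in $\mathsf{G}_{\mathcal{A}}$ on $A$.
\item[(4)] $P\big(z+\sum_n\delta_nt_nx_n\in A\big)=0$ for all $z\in X$, all dense sequences $(x_n)$ of nonzero vectors, and all $(\delta_n)$ admissible for $(x_n)$.
\item[(5)] $\mathbf{II}$ has a strategy such that in every play with $(x_n)$ dense, each point of $A$ lies in $A_n$ for infinitely many $n$.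
\end{itemize}
\end{theorem}

The implication (1)$\Rightarrow$(3) is the conjecture. By (2)$\Leftrightarrow$(3), on every Borel set one of the players has a winning strategy. The theorem rests on one construction, which makes sense for every Borel set and every sequence of moves: whatever the strategy fails to cover is large, in the sense that each of its points is the center of a cube most of which is also left uncovered.

\begin{theorem}\label{thm:survivors}
Let $A\subseteq X$ be Borel and $0<\varepsilon<1$. There is a rule assigning to each finite sequence $(x_1,\dots,x_n)$ of nonzero vectors a set $A_n=A_n(x_1,\dots,x_n)\in\mathcal{A}(x_n)$ such that for every infinite sequence $(x_n)$ of nonzero vectors the set $R=A\setminus\bigcup_nA_n$ has this property: for each $z\in R$ there is $(\delta_n)$ admissible for $(x_n)$ with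
\[
P\Big(z+\sum_n\delta_nt_nx_n\in R\Big)\ge1-\varepsilon .
\]
\end{theorem}

A set in $\mathcal{A}(x_n)$ has probability zero for every such cube (Lemma~\ref{lem:cube}), so a cube that charges $A$ is an obstruction to covering $A$. It is the only obstruction.

\begin{theorem}\label{thm:optimal}
Let $A\subseteq X$ be Borel and fix the strategy of Theorem~\ref{thm:survivors}, for some $0<\varepsilon<1$. For every sequence $(x_n)$ of nonzero vectors the following are equivalent.
\begin{itemize}
\item[(i)] $A\subseteq\bigcup_nA_n'$ for some sets $A_n'\in\mathcal{A}(x_n)$.
\item[(ii)] $P\big(z+\sum_n\delta_nt_nx_n\in A\big)=0$ for all $z\in X$ and all $(\delta_n)$ admissible for $(x_n)$.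
\item[(iii)] The answers $A_n(x_1,\dots,x_n)$ of the strategy cover $A$.
\end{itemize}
\end{theorem}

Thus a strategy that does not see the future covers $A$ whenever this is possible with full knowledge of $(x_n)$. It is known that replacing ``dense'' by ``complete'' in the definition of Aronszajn-null gives an equivalent definition. Together with Theorem~\ref{thm:optimal} this yields the following corollary; the direct proof in Section~\ref{sec:consequences} recovers that equivalence as well.

\begin{corollary}\label{cor:complete}
If $A$ is Aronszajn-null, then the strategy of Theorem~\ref{thm:survivors} covers $A$ against every complete sequence of nonzero vectors. So it also wins the game in which $\mathbf{I}$ is only required to play a complete sequence.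
\end{corollary}

\section{Density points and cubes}\label{sec:tools}

We use one measurability fact repeatedly. Since $X$ is separable, the Borel $\sigma$-algebra of $X\times[-1,1]^k$ is the product of the Borel $\sigma$-algebras of the factors. For $v_1,\dots,v_k\in X$ and a Borel set $B\subseteq X$, the set of $(z,t_1,\dots,t_k)$ with $z+\sum_it_iv_i\in B$ is Borel, as the preimage of $B$ under a continuous map. Tonelli's theorem then gives:
\begin{equation}\label{eq:tonelli}
\text{the function } z\mapsto P\Big(z+\sum_{i\le k}t_iv_i\in B\Big)\text{ is Borel on } X .
\end{equation}

There is no largest legal answer, but there is a canonical one, supplied by Lebesgue's density theorem: if $S\subseteq\mathbb{R}$ is measurable, then almost every $s\in S$ is a \emph{density point} of $S$, that is, $\lambda(S\cap[s-\delta,s+\delta])/2\delta\to1$ as $\delta\downarrow0$. For a Borel set $B\subseteq X$ and $x\ne0$ put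
\[
g_\delta(z)=\frac1{2\delta}\,\lambda\{s\in[-\delta,\delta]:z+sx\in B\}=P(z+\delta t_1x\in B),
\]
and let $D_x(B)$ be the set of $z\in B$ with $g_\delta(z)\to1$ as $\delta\downarrow0$. These are the points of $B$ near which $B$ fills almost all of the line in direction $x$.

\begin{lemma}\label{lem:density}
The set $D_x(B)$ is Borel, and $B\setminus D_x(B)\in\mathcal{A}(x)$.
\end{lemma}

\begin{proof}
Each $g_\delta$ is Borel by \eqref{eq:tonelli}. For fixed $z$ the function $\delta\mapsto 2\delta g_\delta(z)$ is $2$-Lipschitz, so $\delta\mapsto g_\delta(z)$ is continuous on $(0,\infty)$ and the limit may be taken along rational $\delta$: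
\[
D_x(B)=B\cap\bigcap_{p\in\mathbb{N}}\ \bigcup_{q\in\mathbb{N}}\ \bigcap_{\delta\in\mathbb{Q}\cap(0,1/q)}\{g_\delta\ge1-1/p\}.
\]
This set is Borel. Fix $y\in X$ and put $S=\{s\in\mathbb{R}:y+sx\in B\}$. Then $y+sx\in B\setminus D_x(B)$ if and only if $s\in S$ and $s$ is not a density point of $S$. Such $s$ form a null set.
\end{proof}

The second lemma says that cubes do not see legal answers. The case $y=x_n$ is used in all three theorems; the general case is needed only for Corollary~\ref{cor:complete}.

\begin{lemma}\label{lem:cube}
Let $(\delta_n)$ be admissible for $(x_n)$, let $z\in X$, and let $y\ne0$ lie in the linear span of $\{x_n:n\in\mathbb{N}\}$. If $E\in\mathcal{A}(y)$, then $P\big(z+\sum_n\delta_nt_nx_n\in E\big)=0$.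
\end{lemma}

\begin{proof}
Since all $\delta_i$ are nonzero, $y=\sum_{i\le N}a_i\delta_ix_i$ for some $N$ and some nonzero $a\in\mathbb{R}^N$. Fix the coordinates $t_i$ with $i>N$, put $u=z+\sum_{i>N}\delta_it_ix_i$, and let $S$ be the Borel set of $s\in\mathbb{R}^N$ with $u+\sum_{i\le N}s_i\delta_ix_i\in E$. For each $s\in\mathbb{R}^N$,
\[
\{r\in\mathbb{R}:s+ra\in S\}=\Big\{r\in\mathbb{R}:\Big(u+\sum_{i\le N}s_i\delta_ix_i\Big)+ry\in E\Big\},
\]
which is null because $E\in\mathcal{A}(y)$. So $S$ is null on every line parallel to $a$, and Fubini's theorem, in coordinates with $a$ as the first basis vector, shows that $S$ is Lebesgue null in $\mathbb{R}^N$. Thus the conditional probability of the event given $(t_i)_{i>N}$ is zero, and a second use of Fubini's theorem finishes the proof.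
\end{proof}

\section{The plane, and two obstructions in infinite dimensions}\label{sec:plane}

Let $A\subseteq\mathbb{R}^2$ be a Lebesgue null Borel set. When $\mathbf{I}$ plays $x_1$, let $\mathbf{II}$ answer $A\setminus B_1$, where $B_1=D_{x_1}(A)$. While $\mathbf{I}$ plays multiples of $x_1$, let $\mathbf{II}$ answer $\emptyset$. By density, $\mathbf{I}$ eventually plays a vector not parallel to $x_1$; call it $x_2$, and let $\mathbf{II}$ answer $B_1\setminus B_2$, where $B_2=D_{x_2}(B_1)$. Both answers are legal by Lemma~\ref{lem:density}, and what remains of $A$ is $B_2$. Suppose $z\in B_2$. Then the set of $s_2$ with $z+s_2x_2\in B_1$ has positive measure, and for each such $s_2$ the set of $s_1$ with $z+s_2x_2+s_1x_1\in A$ has positive measure. By Tonelli's theorem the set of $(s_1,s_2)$ with $z+s_1x_1+s_2x_2\in A$ has positive area, and since $x_1,x_2$ is a basis, $A$ has positive area. This is a contradiction, so $B_2=\emptyset$ and $\mathbf{II}$ has won.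

So in the plane the Aronszajn-null sets are exactly the Lebesgue null Borel sets, and the idea of the proof is visible: \emph{remove the points that are not density points; a point that survives sees a set of positive measure around it}. The first answer was chosen without knowledge of $x_2$.

The direct extension is the \emph{naive strategy}: $B_0=A$, $B_k=D_{x_k}(B_{k-1})$, and the answer in inning $k$ is $B_{k-1}\setminus B_k$. One hopes that a point of $\bigcap_kB_k$ is the center of a cube that charges $A$. This fails for two independent reasons.

\subsection*{The order of the scales}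
In the argument above, the length of the interval of good $s_1$ depends on $s_2$. After $n$ innings the scales are therefore chosen backward: first the scale in direction $x_n$, last the scale in direction $x_1$. An infinite cube needs a scale $\delta_1$ that works for all $n$ at once.

\begin{example}\label{ex:scales}
Let $K=\{z\in\ell_2:|z_i|\le|z_j|\text{ whenever } i<j\text{ and } z_j\ne0\}$. The set $K$ is closed: if $z^{p}\to z$ with $z^p\in K$ and $z_j\ne0$, then $z^p_j\neq0$ for large $p$ and the inequality passes to the limit. Also $K\subseteq c_{00}$, since the nonzero coordinates of $z\in K$ do not decrease in modulus and $z_j\to0$. For the complete sequence $x_n=e_n$ a covering exists, because $V_N\in\mathcal{A}(e_{N+1})$. Yet the naive strategy on $K$ never removes $0$. We show by induction that $B_k$ contains every $z\in K$ with $z_1=\dots=z_k=0$. The case $k=0$ is $B_0=K$. Let $k\geq1$, let $z$ be such a point, and let $\rho>0$ be the least modulus of a nonzero coordinate of $z$ (with $\rho=1$ if $z=0$). For $|s|\le\rho$ the point $z+se_k$ lies in $K$ and its first $k-1$ coordinates vanish, so it lies in $B_{k-1}$. Hence $z\in D_{e_k}(B_{k-1})=B_k$.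
\end{example}

The remedy uses the fact that countable unions are free for $\mathbf{II}$. After inning $1$, split $B_1$ into countably many pieces according to a scale $\delta_1$ at which $A$ already fills most of the segment, and in inning $2$ remove the non-density points of \emph{each piece}. A survivor then lies in a piece with a fixed $\delta_1$, and so do most of its neighbors in direction $x_2$. In Example~\ref{ex:scales}, the piece $\{z\in B_1:P(z+\delta_1t_1e_1\in K)>\frac12\}$ contains $0$, but contains no point $se_2$ with $0<|s|<\delta_1/2$, because there the probability is $|s|/\delta_1$. So $0$ is not a density point of the piece in direction $e_2$ and is removed in inning $2$.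

\subsection*{The passage to the limit}
With the scales fixed in the right order, a survivor $z$ yields partial sums $w_n=z+\sum_{i\le n}\delta_it_ix_i$ that lie in $A$ with probability bounded below. If $A$ is closed, this passes to $w=\lim w_n$. If $A$ is not closed, it need not.

\begin{example}\label{ex:limit}
Let $A=c_{00}\subseteq\ell_2$ and let $\mathbf{I}$ play a dense sequence in $c_{00}\setminus\{0\}$. Every line through a point of $A$ parallel to some $x_n$ lies in $A$. So $D_{x_n}(A)=A$, every piece defined by a scale equals $A$, and all answers of the naive strategy, with or without splitting by scales, are empty. Player $\mathbf{II}$ loses on an Aronszajn-null set.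
\end{example}

Here the pieces must also record in which closed set $V_m$ the partial sums lie. The next section provides the substitute for the sets $V_m$ when $A$ is an arbitrary Borel set.

\section{Schemes for Borel sets}\label{sec:scheme}

We want to shrink $A$ one step per inning, losing little probability at each step, so that in the end the closures of the shrunken sets do not leave $A$.

\begin{definition}\label{def:scheme}
A \emph{scheme} for $A\subseteq X$ is a family of Borel sets $A^{m_1\dots m_k}$, indexed by the finite sequences of positive integers, such that
\begin{itemize}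
\item[(S1)] $A^{\emptyset}=A$ for the empty sequence;
\item[(S2)] for fixed $m_1,\dots,m_{k-1}$ the sets $A^{m_1\dots m_{k-1}m}$ increase with $m$, and their union is $A^{m_1\dots m_{k-1}}$;
\item[(S3)] $\bigcap_k\overline{A^{m_1\dots m_k}}\subseteq A$ for every $(m_i)\in\mathbb{N}^{\mathbb{N}}$.
\end{itemize}
\end{definition}

By (S2), $A^{m_1\dots m_n}\subseteq A^{m_1\dots m_k}$ for $n\ge k$. If $A$ is closed (in particular, empty), take all sets equal to $A$. If $A$ is an increasing union of closed sets $K_m$, take $A^{m_1\dots m_k}=K_{m_1}$ for $k\ge1$. If $A=\bigcap_iU_i$ with $U_i$ open, take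
\[
A^{m_1\dots m_k}=\{z\in A:\operatorname{dist}(z,X\setminus U_i)\ge1/m_i\text{ for } i\le k\},
\]
with $\operatorname{dist}(z,\emptyset)=\infty$; the closure of this set is contained in $U_k$, which gives (S3). In the last case infinitely many steps are used.

For a general Borel set we parametrize $A$ by a closed subset of $\mathbb{N}^{\mathbb{N}}$ and bound the coordinates one at a time. Give $\mathbb{N}^{\mathbb{N}}$ the product of the discrete topologies, so that a sequence converges if and only if each coordinate is eventually constant. A topological space is \emph{Polish} if it is separable and completely metrizable; $X$, $\mathbb{N}^{\mathbb{N}}$ and their closed subsets are Polish. We use the Lusin--Souslin theorem in the following two forms \cite[13.7 and 15.1]{Kechris}: every nonempty Borel subset $A$ of a Polish space is $f(F)$ for some closed $F\subseteq\mathbb{N}^{\mathbb{N}}$ and some continuous injection $f$ on $F$; and a continuous injection between Polish spaces maps Borel sets to Borel sets.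

\begin{proposition}\label{prop:scheme}
Every Borel set $A\subseteq X$ has a scheme.
\end{proposition}

\begin{proof}
Let $A\ne\emptyset$, take $F$ and $f\colon F\to X$ as above, and put
\[
A^{m_1\dots m_k}=f\big(\{s\in F:s_i\le m_i\text{ for } i\le k\}\big).
\]
These sets are Borel, as images of closed subsets of $F$ under a continuous injection. Property (S1) is $f(F)=A$, and (S2) holds because every $s\in F$ satisfies $s_k\le m$ for large $m$. For (S3), let $w\in\bigcap_k\overline{A^{m_1\dots m_k}}$. For each $k$ choose $s^k\in F$ with $s^k_i\le m_i$ for $i\le k$ and $\|f(s^k)-w\|<1/k$. For fixed $i$ we have $s_i^k\le m_i$ as soon as $k\ge i$, so the sequence $(s_i^k)_k$ takes finitely many values. A diagonal argument gives a subsequence of $(s^k)$ along which every coordinate is eventually constant, so it converges to some $s\in\mathbb{N}^{\mathbb{N}}$. Since $F$ is closed, $s\in F$, and by continuity $f(s)=w$. Hence $w\in A$.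
\end{proof}

\section{The strategy: proof of Theorem~\ref{thm:survivors}}\label{sec:strategy}

Fix a scheme for $A$, and let $\eta_k=\varepsilon(1-2^{-k})$, so that $0=\eta_0<\eta_1<\dots<\varepsilon$. The number $\eta_k$ is the probability that we allow ourselves to lose in the first $k$ innings. The gap between $\eta_{k-1}$ and $\eta_k$ pays for two losses in inning $k$: the density at a positive scale is only close to $1$, and $A^{m_1\dots m_k}$ is only close to $A^{m_1\dots m_{k-1}}$.

\subsection*{Construction}
The pieces are indexed by codes that record, for each inning, a scale and an index of the scheme. A \emph{code of length $k$} is a sequence $c=(j_1,m_1,\dots,j_k,m_k)$ of positive integers with $j_i\ge i$ for all $i$. Let $C_k$ be the countable set of codes of length $k$; thus $C_0=\{\emptyset\}$. Given moves $x_1,\dots,x_k$, a code $c\in C_k$ determines the scales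
\[
\delta_i=2^{-j_i}/\|x_i\|\qquad(i\le k),
\]
and the condition $j_i\ge i$ gives $\delta_i\|x_i\|\le2^{-i}$, which will make the scales admissible.

Define sets $B_c\subseteq A$ for $c\in C_k$, depending only on $x_1,\dots,x_k$, by recursion on $k$. Put $B_\emptyset=A$. For $c\in C_{k-1}$, $j_k\ge k$ and $m_k\ge1$, write $(c,j_k,m_k)\in C_k$ for the extended code and put
\[
B_{c,j_k,m_k}=\Big\{z\in D_{x_k}(B_c):\ P\Big(z+\sum_{i\le k}\delta_it_ix_i\in A^{m_1\dots m_k}\Big)>1-\eta_k\Big\}.
\]
All these sets are Borel, by induction, Lemma~\ref{lem:density} and \eqref{eq:tonelli}. In inning $k$ player $\mathbf{II}$ removes the non-density points of every piece: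
\[
A_k=\bigcup_{c\in C_{k-1}}\big(B_c\setminus D_{x_k}(B_c)\big).
\]
This set depends only on $x_1,\dots,x_k$. By Lemma~\ref{lem:density} it is a countable union of members of $\mathcal{A}(x_k)$, so $A_k\in\mathcal{A}(x_k)$.

\begin{example}
Return to Example~\ref{ex:limit} with the scheme $A^{m_1\dots m_k}=V_{m_1}$. If $x_1\in V_m$, then $P(z+\delta_1t_1x_1\in V_m)$ is $1$ for $z\in V_m$ and $0$ otherwise, so $B_{j,m}=V_m$ for every $j$. As long as $x_1,\dots,x_k\in V_m$, every code $c\in C_k$ with $m_1=m$ has $B_c=V_m$. At the first $k$ with $x_k\notin V_m$ we have $D_{x_k}(V_m)=\emptyset$, so $V_m\subseteq A_k$. Since $x_1\in V_m$ for all large $m$, the answers cover $c_{00}$, as in Example~\ref{ex:c00}.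
\end{example}

\subsection*{One inning}
For every code $c\in C_{k-1}$, $k\ge1$, and every $y\in B_c$,
\begin{equation}\label{eq:invariant}
P\Big(y+\sum_{i<k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}}\Big)\ge1-\eta_{k-1}.
\end{equation}
For $k=1$ this says that $y\in A$, and for $k>1$ it is part of the definition of $B_c$. The point is that \eqref{eq:invariant} holds with the same scales and the same set at all points of $B_c$. This uniformity lets us add a new direction at a smaller scale, and shows that the new pieces lose no density point.

\begin{lemma}\label{lem:step}
For every $c\in C_{k-1}$ we have $D_{x_k}(B_c)=\bigcup_{j\ge k,\ m\ge1}B_{c,j,m}$.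
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ holds by definition. Let $z\in D_{x_k}(B_c)$. For $j\ge k$ let $\delta_k=2^{-j}/\|x_k\|$ and $y_s=z+\delta_ksx_k$ for $s\in[-1,1]$. Integrating first over $t_1,\dots,t_{k-1}$, and using \eqref{eq:invariant} for those $s$ with $y_s\in B_c$, we get
\begin{align*}
P\Big(z+\sum_{i\le k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}}\Big)
&=\frac12\int_{-1}^1P\Big(y_s+\sum_{i<k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}}\Big)\,ds\\
&\ge(1-\eta_{k-1})\,P(z+\delta_kt_kx_k\in B_c).
\end{align*}
As $j\to\infty$ we have $\delta_k\to0$, so the last factor tends to $1$ because $z\in D_{x_k}(B_c)$. Since $1-\eta_{k-1}>1-\eta_k$, we can fix $j\ge k$ for which the left side exceeds $1-\eta_k$. By (S2) the events $\{z+\sum_{i\le k}\delta_it_ix_i\in A^{m_1\dots m_{k-1}m}\}$ increase with $m$ to the event on the left side, so one of them has probability greater than $1-\eta_k$. For this $m$ we have $z\in B_{c,j,m}$.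
\end{proof}

\subsection*{Survivors}
Let $(x_n)$ be any sequence of nonzero vectors and let $z\in R=A\setminus\bigcup_nA_n$. Then $z\in B_\emptyset$. If $z\in B_c$ with $c\in C_{k-1}$, then $z\notin A_k$ forces $z\in D_{x_k}(B_c)$, and Lemma~\ref{lem:step} gives $j_k\ge k$ and $m_k\ge1$ with $z\in B_{c,j_k,m_k}$. By induction we obtain infinite sequences $(j_k)$ and $(m_k)$, hence scales $(\delta_k)$ with $\delta_k\|x_k\|\le2^{-k}$, such that the partial sums $w_n=z+\sum_{i\le n}\delta_it_ix_i$ satisfy
\[
P(w_n\in A^{m_1\dots m_n})>1-\eta_n>1-\varepsilon\qquad(n\in\mathbb{N}).
\]
The sequence $(\delta_k)$ is admissible, and $w_n\to w=z+\sum_i\delta_it_ix_i$ at every point of $[-1,1]^{\mathbb{N}}$.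

Fix $k$ and let $E_n=\{w_n\in A^{m_1\dots m_k}\}$. For $n\ge k$ we have $A^{m_1\dots m_n}\subseteq A^{m_1\dots m_k}$, so $P(E_n)>1-\varepsilon$. The events $\bigcup_{n\ge N}E_n$ decrease with $N$ and have probability greater than $1-\varepsilon$, so their intersection has probability at least $1-\varepsilon$. On this intersection $w_n\in A^{m_1\dots m_k}$ for infinitely many $n$, and therefore $w\in\overline{A^{m_1\dots m_k}}$. Thus
\[
P\big(w\in\overline{A^{m_1\dots m_k}}\big)\ge1-\varepsilon\qquad(k\in\mathbb{N}).
\]
The closed sets $\overline{A^{m_1\dots m_k}}$ decrease with $k$, so $w$ lies in their intersection with probability at least $1-\varepsilon$, and (S3) gives $P(w\in A)\ge1-\varepsilon$. Finally, $P(w\in A_n)=0$ for every $n$ by Lemma~\ref{lem:cube}, so $P(w\in R)\ge1-\varepsilon$. This proves Theorem~\ref{thm:survivors}. \qed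

\section{Proofs of the remaining results}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]
(iii)$\Rightarrow$(i): take $A_n'=A_n(x_1,\dots,x_n)$.

(i)$\Rightarrow$(ii): by Lemma~\ref{lem:cube} the random point lies in each $A_n'$ with probability zero, hence in $A\subseteq\bigcup_nA_n'$ with probability zero.

(ii)$\Rightarrow$(iii): if there were a point $z\in R=A\setminus\bigcup_nA_n$, Theorem~\ref{thm:survivors} would give an admissible $(\delta_n)$ with $P(z+\sum_n\delta_nt_nx_n\in A)\ge1-\varepsilon>0$, contradicting (ii). So $R=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]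
(1)$\Rightarrow$(2): let $\mathbf{II}$ use the strategy of Theorem~\ref{thm:survivors} with $\varepsilon=\frac12$. If $(x_n)$ is dense, then (i) of Theorem~\ref{thm:optimal} holds by the definition of Aronszajn-null, so (iii) holds and the answers cover $A$.

(2)$\Rightarrow$(3): if both players had winning strategies, playing them against each other would produce a play with $(x_n)$ dense in which $A$ is both covered and not covered.

(3)$\Rightarrow$(1): the contrapositive was noted in Section~\ref{sec:intro}, just before the conjecture.

(1)$\Leftrightarrow$(4): statement (1) says that (i) of Theorem~\ref{thm:optimal} holds for every dense sequence of nonzero vectors, and (4) says the same of (ii).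

(5)$\Rightarrow$(2): a point that lies in infinitely many $A_n$ is covered.

(1)$\Rightarrow$(5): player $\mathbf{II}$ starts a new copy of the strategy in every inning. For $n\ge k$ let $A_n^{(k)}\in\mathcal{A}(x_n)$ be the answer of the strategy of Theorem~\ref{thm:survivors} to the finite sequence $(x_k,x_{k+1},\dots,x_n)$, and let $\mathbf{II}$ play $A_n=\bigcup_{k\le n}A_n^{(k)}\in\mathcal{A}(x_n)$. Let $(x_n)$ be dense. Since $X\ne\{0\}$ has no isolated points, a nonempty open set remains nonempty and open after finitely many points are deleted, so every tail $(x_n)_{n\ge k}$ is dense. Applying the argument for (1)$\Rightarrow$(2) to this tail gives $A\subseteq\bigcup_{n\ge k}A_n^{(k)}\subseteq\bigcup_{n\ge k}A_n$ for every $k$. Hence every point of $A$ lies in $A_n$ for infinitely many $n$.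
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:complete}]
Let $(x_n)$ be a complete sequence of nonzero vectors. The finite rational linear combinations of the $x_n$ form a countable dense set, which stays dense after $0$ is deleted; enumerate its nonzero elements as $(y_k)$. Since $A$ is Aronszajn-null, $A\subseteq\bigcup_kE_k$ with $E_k\in\mathcal{A}(y_k)$. Each $y_k$ lies in the span of the $x_n$, so Lemma~\ref{lem:cube} gives $P(z+\sum_n\delta_nt_nx_n\in E_k)=0$ for all $k$, all $z$ and all admissible $(\delta_n)$. Thus (ii) of Theorem~\ref{thm:optimal} holds for $(x_n)$, and hence so does (iii).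
\end{proof}

So an Aronszajn-null set can be covered along every complete sequence. Since dense sequences are complete, the converse is immediate, and the two definitions agree.

\begin{remark}[Where the hypotheses are used]
Theorems~\ref{thm:survivors} and~\ref{thm:optimal} assume nothing about $(x_n)$ beyond $x_n\ne0$. Density enters only through the definition of Aronszajn-null, and some such requirement is needed for $\mathbf{II}$ to win: if $\mathbf{I}$ may play inside a closed proper subspace $H\neq\{0\}$, then for $z=0$ the random point lies in $H$ with probability $1$, so the Aronszajn-null set $H$ cannot be covered. Completeness of $X$ makes the series $\sum_n\delta_nt_nx_n$ converge, and together with separability it makes $X$ Polish, which Proposition~\ref{prop:scheme} requires. That $A$ is Borel is used to obtain an injective parametrization $f$, and injectivity is used only to make the sets $A^{m_1\dots m_k}$ Borel. This in turn makes the pieces $B_c$ and the answers $A_k$ Borel, as the rules of the game demand.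
\end{remark}

\begin{thebibliography}{9}

\bibitem{DT}
Jakub Duda and Boaz Tsaban, \emph{Games in Banach spaces}, arXiv:math/0601556 (2006).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
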